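\title{A Riemannian manifold with no spine of minimal area}

\begin{abstract}
A spine of a closed $n$-manifold $M$ is a polyhedron of lower dimension onto which $M$ minus a ball collapses; when $M$ is Riemannian, its area is its $(n-1)$-dimensional Hausdorff measure. We show that the infimum of the areas of spines need not be attained: for every $n\ge 4$ there is a Riemannian metric on $S^1\times S^{n-1}$ with no spine of minimal area. The metric forces every spine to have at least the area of a certain hypersurface $Q$. The complement of $Q$ contains an essential loop, so $Q$ cannot be completed to a spine by adding a null set, while opening a thin $2$-handle in $Q$ produces spines of area arbitrarily close to that of $Q$.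
\end{abstract}

\section{Spines and their area}\label{sec:intro}

Manifolds, metrics and diffeomorphisms are $C^\infty$, and $S^1=\mathbb R/\mathbb Z$. Let $M$ be a closed connected $n$-manifold. A \emph{spine} of $M$ is a smooth finite simplicial complex $P\subset M$ with $\dim P<n$ such that $M$ minus a small open ball collapses onto $P$; collapses are recalled in Section~\ref{sec:prelim}. The complement $M\setminus P$ is then an open ball, so a spine is a set along which one cuts $M$ to unfold it into a ball. A spine may have strata of different dimensions: a point is a spine of $S^n$, and $(S^2\times\{q\})\cup(\{p\}\times S^1)$ is a spine of $S^2\times S^1$.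

If $M$ is Riemannian and $n\ge2$, every spine has finite $(n-1)$-dimensional Hausdorff measure $\mathcal H^{n-1}(P)$, its \emph{area}. The area measures how much cutting is needed, and strata of dimension at most $n-2$ are free. A spine has \emph{minimal area} if its area equals the infimum of the areas of all spines of $M$. The following question is posed in \cite{MNPR}.

\begin{quote}
\emph{Does every closed connected Riemannian manifold of dimension $n\ge2$ have a spine of minimal area?}
\end{quote}

On $S^n$, with any metric, a point is a spine of area zero. The next example is also positive, and it is the model for our lower bound.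

\begin{example}\label{ex:product}
Let $n\ge3$ and let $M=S^1\times S^{n-1}$ carry a product metric. Put $F=\{0\}\times S^{n-1}$, fix $p\in S^{n-1}$, and let
\[
P_*=F\cup(S^1\times\{p\}).
\]
This is a spine (Lemma~\ref{lem:standard}), and its area is that of $F$ because the circle is free. It has minimal area. Indeed, let $P$ be any spine. No circle $S^1\times\{\xi\}$ is null-homotopic in $M$, so none lies in the ball $M\setminus P$. Hence the projection $M\to F$ maps $P$ onto $F$, and since it is $1$-Lipschitz, $\mathcal H^{n-1}(P)\ge\mathcal H^{n-1}(F)$.
\end{example}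

The direct method points the same way: a minimizing sequence of spines has a subsequence that converges in the Hausdorff distance, and one may hope that the limit is a spine. This hope fails already for a different metric on the manifold of Example~\ref{ex:product}.

\begin{theorem}\label{thm:main}
For every $n\ge4$ there is a Riemannian metric $g$ on $M=S^1\times S^{n-1}$ for which $M$ has no spine of minimal area.
\end{theorem}

So the answer to the question is no. We claim nothing about $n=3$ or about other manifolds.

We construct a compact hypersurface $Q\subset M$ and a metric $g$ with three properties.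
\begin{itemize}
\item[(A)] Every spine $P$ has area at least that of $Q$, with equality only if $Q\subset P$ and $P\setminus Q$ is $\mathcal H^{n-1}$-null (Proposition~\ref{prop:lower}).
\item[(B)] No spine is the union of $Q$ and an $\mathcal H^{n-1}$-null set (Proposition~\ref{prop:obstruction}).
\item[(C)] There are spines $P_\varepsilon$ with $\mathcal H^{n-1}(P_\varepsilon\setminus Q)\to0$ (Proposition~\ref{prop:approx}).
\end{itemize}
By (A) and (C) the infimum is the area of $Q$, and by (A) and (B) it is not attained. Properties (B) and (C) do not depend on the metric; Section~\ref{sec:toy} shows on a small example how they can hold together.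

\section{Thin 2-handles in $\mathbb R^4$}\label{sec:toy}

Property (B) needs a topological defect of $M\setminus Q$ that cannot be repaired for free. Some defects can. In Example~\ref{ex:product} the complement of $F$ is $(0,1)\times S^{n-1}$, which is not a ball, but removing the arc $(0,1)\times\{p\}$ makes it one at no cost. An essential loop is different. A loop is one-dimensional, so after a small translation it misses any given $\mathcal H^{n-1}$-null set, and it cannot become null-homotopic when the space around it shrinks. For (C) the loop must be killed cheaply by changing $Q$ itself.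

Write points of $\mathbb R^4$ as $(y,z)$ with $y,z\in\mathbb R^2$, and let
\[
Z=\{|y|^2=|z|^2-1\},\qquad Z_\varepsilon=\{|y|^2=\max(|z|^2-1,\varepsilon^2)\}.
\]
The inside of $Z$ is $V=\{|y|^2<|z|^2-1\}$. Shrinking $y$ to $0$ retracts $V$ onto $\{y=0,\ |z|>1\}$, so the loop $\{y=0,\ |z|=2\}$ is essential in $V$. Since $V$ is open and closed in $\mathbb R^4\setminus Z$, the loop is essential in $\mathbb R^4\setminus Z$. The inside of $Z_\varepsilon$ retracts in the same way onto the whole plane $\{y=0\}$ and is contractible: we have added to $V$ a thin $2$-handle, a neighborhood of the disc $\{y=0,\ |z|\le1\}$. The price is the wall of the handle,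
\[
Z_\varepsilon\setminus Z=\{|y|=\varepsilon,\ |z|^2<1+\varepsilon^2\},\qquad \mathcal H^3(Z_\varepsilon\setminus Z)=2\pi\varepsilon\cdot\pi(1+\varepsilon^2)\longrightarrow0 .
\]
As $\varepsilon\to0$ the wall shrinks to the disc, which is $\mathcal H^3$-null. The complement of the limit set $Z\cup\{y=0,\ |z|\le1\}$ has $V$ as a component, so the loop is essential again. This is how the limit of a minimizing sequence of spines will fail to be a spine.

With $y\in\mathbb R^{n-2}$ the wall is a disc times a sphere $S^{n-3}$ of radius $\varepsilon$, of area of order $\varepsilon^{n-3}$. For $n=3$ the sphere is a pair of points and the wall consists of two parallel discs of total area $2\pi(1+\varepsilon^2)$, which does not tend to zero. This is the source of the hypothesis $n\ge4$.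

Two things remain. The picture must be placed in $S^1\times S^{n-1}$ so that the analogue of $Z_\varepsilon$ is the image of $F$ under a diffeomorphism, and so that the loop is essential in the whole complement of $Q$, which will be connected (Sections~\ref{sec:model} and~\ref{sec:Q}). And the metric must make $Q$ the cheapest way to cut $M$ (Sections~\ref{sec:cuts} and~\ref{sec:metric}).

\section{Collapses and Hausdorff measure}\label{sec:prelim}

\subsection*{Collapses}
Let $X$ be a finite complex of convex cells. A face $c'$ of codimension one of a cell $c$ is \emph{free} if $c$ is the only cell of $X$ that properly contains $c'$. Removing the interiors of $c$ and $c'$ is an \emph{elementary collapse}, which we denote by the pair $(c,c')$. A compact polyhedron \emph{collapses} onto a subpolyhedron if one passes from the first to the second by finitely many elementary collapses, each performed in some cell structure of the polyhedron at hand. In a smooth manifold these notions refer to the piecewise linear structure given by a smooth triangulation, that is, a homeomorphism from a simplicial complex to $M$ that is a smooth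 embedding on each simplex. The spine is a subcomplex, and the small open ball is the interior of a piecewise linear $n$-ball. About a general spine $P$ we use only three properties.
\begin{itemize}
\item[(S1)] $P$ is compact and $\mathcal H^{n-1}(P)<\infty$.
\item[(S2)] $M\setminus P$ is an open ball, hence connected and simply connected.
\item[(S3)] If $\Psi$ is a diffeomorphism of $M$, then $\Psi(P)$ is a spine (compose the triangulation with $\Psi$).
\end{itemize}
The definition itself is needed once, to exhibit a spine.

\begin{lemma}\label{lem:standard}
The set $P_*=F\cup(S^1\times\{p\})$ is a spine of $S^1\times S^{n-1}$.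
\end{lemma}

\begin{proof}
Identify $S^{n-1}$ by radial projection with the boundary of an $n$-simplex, so that $p$ is a vertex, and let $\Delta$ be the facet opposite to $p$. The simplices of $S^{n-1}$ are $\Delta$, its proper faces $\sigma$, the cones $\hat\sigma=p*\sigma$ over them, and $p$. Identify $S^1$ with the boundary of a triangle with edges $I_1=[0,\frac13]$, $I_2=[\frac13,\frac23]$, $I_3=[\frac23,1]$. The products of these cells form a complex of convex cells, each smoothly embedded in $M$. A simplicial subdivision is a smooth triangulation in which $P_*$ is a subcomplex of dimension $n-1$. We say that a product cell lies \emph{over} its second factor.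

\emph{The ball.} Let $c=I_2\times\Delta$, let $c_0$ be a small homothetic copy of $c$ about an interior point, and remove the interior of $c_0$. For each proper face $f$ of $c$ let $f_0$ be the corresponding face of $c_0$ and $[f_0,f]$ the convex hull of $f_0\cup f$. These cells subdivide $c\setminus\operatorname{int}c_0$. Collapse the pairs $([f_0,f],f_0)$ in order of decreasing $\dim f$. When $f_0$ is reached, the cells $f'_0$ and $[f'_0,f']$ with $f'\supsetneq f$ are gone, so $f_0$ is free. The result is $M\setminus\operatorname{int}c$.

\emph{Clearing a simplex.} Let $\rho$ be a simplex of $S^{n-1}$. Suppose that the interior of $I_2\times\rho$ has been removed, and that all cells over simplices $\rho'\supsetneq\rho$ have been removed except those in $F$. Then $\{\frac13\}\times\rho$ is properly contained only in $I_1\times\rho$, and $\{\frac23\}\times\rho$ only in $I_3\times\rho$. Collapsing these two pairs leaves, over $\rho$, only the cell $\{0\}\times\rho\subset F$. We say that $\rho$ has been cleared.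

\emph{The sequence.} Clear $\Delta$. Then treat the proper faces $\sigma$ of $\Delta$ in order of decreasing dimension. When $\sigma$ is reached, every simplex properly containing $\sigma$ other than $\hat\sigma$ has been cleared, so $(I_2\times\hat\sigma,\ I_2\times\sigma)$ is an elementary collapse. Perform it, clear $\hat\sigma$, and then clear $\sigma$. At the end only $F$ and the cells over $p$ remain, and their union is $P_*$.
\end{proof}

\subsection*{Hausdorff measure}
For a subset $S$ of a metric space, $\mathcal H^k(S)=\lim_{\varsigma\to0}\inf c_k\sum_i(\operatorname{diam}A_i)^k$, where the infimum is over countable covers of $S$ by sets $A_i$ of diameter less than $\varsigma$, and $c_k$ is chosen so that $\mathcal H^k$ is Lebesgue measure on $\mathbb R^k$. We use the following facts.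
\begin{itemize}
\item[(H1)] If a map $f$ satisfies $d(f(a),f(a'))\le L\,d(a,a')$ for all $a,a'\in S$ at distance less than some fixed $\varsigma_0>0$, then $\mathcal H^k(f(S))\le L^k\mathcal H^k(S)$. In particular, on a closed manifold the properties $\mathcal H^{n-1}(S)<\infty$ and $\mathcal H^{n-1}(S)=0$ do not depend on the Riemannian metric.
\item[(H2)] On a smooth hypersurface, $\mathcal H^{n-1}$ is the volume of the induced metric. A set with $\mathcal H^{n-1}(S)<\infty$ has zero $n$-dimensional volume.
\item[(H3)] If $w>0$ is smooth on a closed manifold and $g=w^{2/(n-1)}g_0$, then $\mathcal H^{n-1}_g(S)=\int_Sw\,d\mathcal H^{n-1}_{g_0}$ for every Borel set $S$.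
\end{itemize}
To prove (H3), fix $\eta>0$ and cover the manifold by finitely many $g_0$-balls $B_j$ such that on the concentric balls of twice the radius $w$ is within a factor $1+\eta$ of a constant $w_j$. For close enough points of $B_j$, almost minimizing curves for either metric stay in the doubled ball, where $g$-length is within a factor $(1+\eta)^{1/(n-1)}$ of $w_j^{1/(n-1)}$ times $g_0$-length. By (H1), for Borel $S_j\subset B_j$ the measure $\mathcal H^{n-1}_g(S_j)$ is within a factor $1+\eta$ of $w_j\mathcal H^{n-1}_{g_0}(S_j)$, hence within a factor $(1+\eta)^2$ of $\int_{S_j}w\,d\mathcal H^{n-1}_{g_0}$. Partition $S$ into such pieces, add, and let $\eta\to0$.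

\section{A pinched paraboloid}\label{sec:model}

From now on $n\ge4$. Write points of $\mathbb R^n$ as $(y,z)$ with $y\in\mathbb R^{n-2}$ and $z=(x,t)\in\mathbb R^2$, and put $\phi(z)=t-x^2$. The paraboloid
\[
\Pi=\{t=x^2+|y|^2\}=\{|y|^2=\phi(z)\}
\]
will play the role of $F$ minus a point. It is a union of spheres of radius $\sqrt{\phi(z)}$ over the region above the parabola $t=x^2$, so over a disc in that region it is a product $D^2\times S^{n-3}$, like the wall in Section~\ref{sec:toy}. Multiplying $\phi$ by a function that is small and positive on the disc makes this wall thin. Multiplying by a function that is negative on the disc removes it.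

Let $e=(0,3)$ and $D=\{|z-e|\le\frac32\}$. The squared distance from $e$ to the point $(x,x^2)$ is $r+(r-3)^2$ with $r=x^2$. Its minimum, at $r=\frac52$, is $\frac{11}4>\frac94$, so $D$ misses the parabola. Since $D$ is connected, $\phi(e)>0$ and $t\le\frac92$ on $D$,
\begin{equation}\label{eq:phi}
0<\phi\le\tfrac92\quad\text{on }D .
\end{equation}
Let $\beta\colon[0,\infty)\to\mathbb R$ be smooth with $\beta<0$ on $[0,1)$, $\beta(1)=0$, $\beta'(1)>0$, $0<\beta\le1$ on $(1,\infty)$, and $\beta=1$ on $[\frac94,\infty)$; for instance, interpolate convexly on $[1,\frac94]$ between $\frac45(r-1)$ and $1$. Let $\chi\colon\mathbb R\to\mathbb R$ be smooth with $0\le\chi'\le1$, $\chi=\frac12$ on $(-\infty,0]$ and $\chi(r)=r$ for $r\ge1$; for instance, $\chi(r)=\frac12+\int_0^r\kappa$, where $\kappa\colon\mathbb R\to[0,1]$ is smooth, vanishes on $(-\infty,0]$ and satisfies $\kappa(r)+\kappa(1-r)=1$. For $0<\varepsilon<\frac12$ put $\chi_\varepsilon(r)=\varepsilon\chi(r/\varepsilon)$ and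
\[
b(z)=\beta(|z-e|^2),\qquad b_\varepsilon=\chi_\varepsilon(b),\qquad u=\phi\,b,\qquad u_\varepsilon=\phi\,b_\varepsilon .
\]
Thus $b$ is negative exactly on the open unit disc about $e$ and zero exactly on its boundary circle. Moreover $b\le1$, $\frac\varepsilon2\le b_\varepsilon\le1$, $b_\varepsilon=b$ where $b\ge\varepsilon$, $b_\varepsilon\le\varepsilon$ where $b<\varepsilon$, and $b=b_\varepsilon=1$ off $D$. Define
\[
\Sigma=\{|y|^2=u\},\qquad\Sigma_\varepsilon=\{|y|^2=u_\varepsilon\},\qquad U_+=\{|y|^2<u\},\qquad U_-=\{|y|^2>u\},
\]
and $K=\{z\in D,\ |y|\le3\}$; see Figure~\ref{fig:model}.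

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!20,even odd rule] plot[domain=-2.3:2.3,samples=40] (\x,{\x*\x}) -- cycle (0,3) circle (1);
\draw[thick] plot[domain=-2.3:2.3,samples=40] (\x,{\x*\x});
\draw[thick] (0,3) circle (1);
\draw[dashed] (0,3) circle (1.25);
\draw[very thick] (0,0) -- (0,2);
\node at (0.3,1.1) {$\delta$}; \node at (1.15,4.1) {$\gamma$};
\node at (0,4.8) {$U_+$}; \node at (0,3) {$U_-$}; \node at (2,1) {$U_-$};
\draw[->] (-2.6,0) -- (2.6,0) node[right] {$x$};
\begin{scope}[shift={(5,1)}]
\fill[gray!45] plot[domain=0:1.5,samples=30] (\x,{sqrt(\x)}) .. controls (1.75,1.32) and (2,0.9) .. (2,0) -- cycle;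
\draw[thick] plot[domain=0:1.5,samples=30] (\x,{sqrt(\x)}) .. controls (1.75,1.32) and (2,0.9) .. (2,0);
\draw[thick] (4,0) .. controls (4,1.4) and (4.2,2.05) .. (4.5,2.12) -- plot[domain=4.5:5.5] (\x,{sqrt(\x)});
\draw[dotted,thick] plot[domain=1.5:4.5] (\x,{sqrt(\x)});
\draw[dashed,thick] (1.97,0.5) .. controls (2,0.25) and (2.05,0.22) .. (2.3,0.23) -- (3.7,0.29) .. controls (3.95,0.3) and (4,0.35) .. (4.02,0.62);
\fill (1.75,0) circle (0.06) node[below] {$\gamma$}; \fill (4.25,0) circle (0.06) node[below] {$\gamma$};
\node at (1.1,0.5) {$\delta$}; \node at (3,0.62) {$\Sigma_\varepsilon$}; \node at (2.9,2.05) {$\Pi$};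
\node at (0.5,1.15) {$\Sigma$}; \node at (4.45,1.4) {$\Sigma$};
\draw[->] (0,0) -- (5.9,0) node[right] {$t$}; \draw[->] (0,0) -- (0,2.8) node[above] {$|y|$};
\end{scope}
\end{tikzpicture}
\caption{Two schematic slices of $\mathbb R^n\ni(y,x,t)$. Left, the plane $y=0$: the hypersurface $\Sigma$ meets it in a parabola and a circle, its inside $U_+$ is shaded, and the loop $\gamma\subset U_+$ (dashed) crosses the disc $\delta$ once. Right, the hyperplane $x=0$ modulo rotations of $y$: the paraboloid $\Pi$ (dotted where it differs from $\Sigma$) is pinched to $\Sigma$ (solid), and $\Sigma_\varepsilon$ differs from $\Sigma$ by a thin wall (dashed). The disc $\delta$ is shaded; its boundary lies on $\Sigma$.}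
\label{fig:model}
\end{figure}

\begin{lemma}\label{lem:model}
\begin{itemize}
\item[(a)] Outside $K$ the sets $\Pi$, $\Sigma$, $\Sigma_\varepsilon$ coincide, and $U_\pm\setminus K=\{\pm(\phi-|y|^2)>0\}\setminus K$.
\item[(b)] $\Sigma$ is a closed smooth hypersurface, and at each of its points one local side lies in $U_+$ and the other in $U_-$.
\item[(c)] $U_+$ and $U_-$ are connected.
\item[(d)] There is a compactly supported diffeomorphism $\Phi_\varepsilon$ of $\mathbb R^n$ with $\Phi_\varepsilon(\Pi)=\Sigma_\varepsilon$.
\item[(e)] $\Sigma_\varepsilon\setminus\Sigma\subset K$, and its Euclidean $\mathcal H^{n-1}$-measure tends to $0$ as $\varepsilon\to0$.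
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $z\notin D$ we have $u=u_\varepsilon=\phi$. For $z\in D$, \eqref{eq:phi} and $b,b_\varepsilon\le1$ give $\phi,u,u_\varepsilon\le\frac92$. So a point with $z\in D$ and $|y|>3$ lies on none of the three sets, lies in $U_-$, and has $\phi-|y|^2<0$.

(b) It suffices to show that $G=u-|y|^2$ has $dG\ne0$ on $\Sigma=\{G=0\}$. This holds where $y\ne0$. At a point of $\Sigma$ with $y=0$ we have $u(z)=0$, so $z$ lies on the parabola or on the circle $|z-e|=1$. Near the parabola $b=1$, so $du=d\phi\ne0$. On the circle $du=\phi\,db\neq0$, because $\phi>0$ and $\beta'(1)>0$.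

(c) Since $b<0$ only at points where $\phi>0$, the set $\{u>0\}$ is the convex region $\{t>x^2\}$ minus the closed unit disc about $e$. Each of its points is joined to the circle $|z-e|=\frac54$, inside $\{u>0\}$, along the ray from $e$. So $\{u>0\}$ is connected. Shrinking $y$ to $0$ joins every point of $U_+$ to $\{0\}\times\{u>0\}\subset U_+$, so $U_+$ is connected. From a point of $U_-$, increase $|y|$ along a ray (any ray if $y=0$) until $|y|^2$ exceeds the maximum of $u$ on the segment from $z$ to $(0,-1)$, move $z$ along this segment, and then shrink $y$ to $0$, which is allowed because $u(0,-1)=-1$. So every point of $U_-$ is joined in $U_-$ to $(0,(0,-1))$.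

(d) Over $D$ the map $(y,z)\mapsto(\sqrt{b_\varepsilon(z)}\,y,z)$ does what we want, and we cut it off for large $|y|$. Let $\rho\colon[0,\infty)\to[0,1]$ be smooth and nonincreasing, equal to $1$ on $[0,3]$ and to $0$ on $[4,\infty)$. Put
\[
\Phi_\varepsilon(y,z)=\big(\mu(|y|,z)\,y,\ z\big),\qquad\mu(r,z)=1-\big(1-\sqrt{b_\varepsilon(z)}\big)\rho(r).
\]
The map is smooth, because $\mu$ does not depend on $r$ for $r\le3$, and it is the identity outside $\{z\in D,\ |y|\le4\}$. Since $\mu\ge\sqrt{b_\varepsilon}>0$ and $\partial_r\mu\ge0$, the function $r\mapsto r\mu(r,z)$ has positive derivative and is a bijection of $[0,\infty)$. So $\Phi_\varepsilon$ is bijective on each fiber $\{z=\text{const}\}$, and its differential along the fiber has the positive eigenvalues $\partial_r(r\mu)$ (radially) and $\mu$ (tangentially). As $\Phi_\varepsilon$ preserves $z$, its full differential is invertible, and $\Phi_\varepsilon$ is a diffeomorphism. Over $z\notin D$ it is the identity and $\Pi=\Sigma_\varepsilon$. Over $z\in D$ it maps the sphere of radius $\sqrt{\phi}\le3$ onto the sphere of radius $\sqrt{\phi\,b_\varepsilon}=\sqrt{u_\varepsilon}$.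

(e) The inclusion follows from (a). Over $\{b\ge\varepsilon\}$ we have $u_\varepsilon=u$, so $\Sigma_\varepsilon\setminus\Sigma$ lies over $D_\varepsilon=\{b<\varepsilon\}\subset D$. There $0<u_\varepsilon\le\frac92\varepsilon$, and $\Sigma_\varepsilon$ is parametrized by $(z,\omega)\mapsto(r(z)\omega,z)$ with $\omega\in S^{n-3}$ and $r=\sqrt{u_\varepsilon}$. The induced metric is $|dz|^2+dr^2+r^2|d\omega|^2$, with area element $r^{n-3}\sqrt{1+|\nabla r|^2}\,dz\,d\omega$. Using $\sqrt{1+a^2}\le1+|a|$ and $\nabla r=\nabla u_\varepsilon/(2\sqrt{u_\varepsilon})$, we get, with $\alpha$ the volume of $S^{n-3}$,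
\[
\mathcal H^{n-1}(\Sigma_\varepsilon\setminus\Sigma)\le\alpha\int_{D_\varepsilon}\Big(u_\varepsilon^{(n-3)/2}+\tfrac12\,u_\varepsilon^{(n-4)/2}\,|\nabla u_\varepsilon|\Big)\,dz .
\]
The first term is at most $(\frac92\varepsilon)^{(n-3)/2}$, and the factor $u_\varepsilon^{(n-4)/2}$ is bounded uniformly in $\varepsilon$, both because $n\ge4$. Next, $\nabla u_\varepsilon=b_\varepsilon\nabla\phi+\phi\,\chi_\varepsilon'(b)\nabla b$, where $b_\varepsilon\le\varepsilon$, $0\le\chi'_\varepsilon\le1$, and $\chi_\varepsilon'(b)=0$ for $b\le0$. Hence $|\nabla u_\varepsilon|\le C\varepsilon+C\,\mathbf 1_{\{0<b<\varepsilon\}}$ on $D_\varepsilon$, with $C$ independent of $\varepsilon$. The sets $\{0<b<\varepsilon\}\subset D$ decrease to the empty set, so their area tends to $0$, and so does the integral.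
\end{proof}

Part (e) is the only place where $n\ge4$, rather than $n\ge3$, is needed. For $n=3$ it is false: over the open unit disc about $e$, where $u<0$, the set $\Sigma_\varepsilon\setminus\Sigma$ consists of the two graphs $y=\pm\sqrt{u_\varepsilon}$, of total area at least $2\pi$.

The loop is $\gamma=\{y=0,\ |z-e|=\frac54\}$. In Section~\ref{sec:toy} a homotopy could not leave the inside of $Z$, but in $M$ the inside and the outside will be joined. So we need a reason for $\gamma$ to be essential that survives the passage to $M$, and we use a compact hypersurface that has its boundary on $\Sigma$ and meets $\gamma$ once: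
\[
\delta=\{x=0,\ 0\le t\le2,\ |y|^2\le u(0,t)\}.
\]

\begin{lemma}\label{lem:delta}
The loop $\gamma$ lies in $U_+$. The set $\delta$ is compact, $\delta\setminus\Sigma$ is an open subset of the hyperplane $\{x=0\}$, and $\gamma$ meets $\delta$ in exactly one point, which lies in $\delta\setminus\Sigma$ and at which $\gamma$ is transverse to the hyperplane.
\end{lemma}

\begin{proof}
On $\gamma$ we have $1<|z-e|<\frac32$, so $b>0$, $\phi>0$ and $u>0=|y|^2$. The set $\delta$ is closed, and bounded since $u(0,t)=t\,\beta((t-3)^2)\le2$ for $0\le t\le2$. This function vanishes at $t=0$ and $t=2$, so $\delta\setminus\Sigma=\{x=0,\ 0<t<2,\ |y|^2<u(0,t)\}$, which is open in the hyperplane. The points of $\gamma$ with $x=0$ have $t=\frac{17}4$ or $t=\frac74$. Only the second has $0\le t\le2$; it lies in $U_+$, hence in $\delta\setminus\Sigma$, and there $\gamma$ is tangent to $\partial_x$.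
\end{proof}

\section{The hypersurface $Q$}\label{sec:Q}

Let $M=S^1\times S^{n-1}$, let $\theta\colon M\to S^1$ be the projection, and let $\iota\colon\mathbb R^{n-1}\to S^{n-1}\setminus\{\xi_\infty\}$ be inverse stereographic projection. We want a chart of $M$ in which $F$ appears as $\Pi$. The map $(y,x,t)\mapsto(\phi-|y|^2,(y,x))$ is a diffeomorphism $\mathbb R^n\to\mathbb R\times\mathbb R^{n-1}$, so
\[
\lambda\colon\mathbb R^n\to M,\qquad\lambda(y,x,t)=\Big(\tfrac1\pi\arctan\big(\phi-|y|^2\big),\ \iota(y,x)\Big)
\]
is a diffeomorphism onto the dense open set $(-\frac12,\frac12)\times(S^{n-1}\setminus\{\xi_\infty\})$, and $\lambda^{-1}(F)=\Pi$. The only point of $F$ outside $\lambda(\mathbb R^n)$ is $q_\infty=(0,\xi_\infty)$. Put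
\[
Q=\lambda(\Sigma)\cup\{q_\infty\}.
\]
The open sets $\lambda(\mathbb R^n)$ and $M\setminus\lambda(K)$ cover $M$. In the first $Q$ is $\lambda(\Sigma)$, and in the second $Q$ is $F$ by Lemma~\ref{lem:model}(a). So $Q$ is a compact smooth hypersurface. It is two-sided: call \emph{positive} the side lying in $\lambda(U_+)$ at points of $\lambda(\Sigma)$, and the side toward which $\theta$ increases at points of $Q\setminus\lambda(K)$. By Lemma~\ref{lem:model}(a) the two rules agree where both apply.

\begin{proposition}\label{prop:approx}
There are spines $P_\varepsilon$ of $M$, $0<\varepsilon<\frac12$, such that $\mathcal H^{n-1}_g(P_\varepsilon\setminus Q)\to0$ as $\varepsilon\to0$ for every Riemannian metric $g$ on $M$.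
\end{proposition}

\begin{proof}
Extend $\lambda\Phi_\varepsilon\lambda^{-1}$ by the identity to a diffeomorphism $\Psi_\varepsilon$ of $M$, and let $P_\varepsilon=\Psi_\varepsilon(P_*)$. It is a spine by Lemma~\ref{lem:standard} and (S3). The curve $\Psi_\varepsilon(S^1\times\{p\})$ is $\mathcal H^{n-1}$-null, and $\Psi_\varepsilon(F)=\lambda(\Sigma_\varepsilon)\cup\{q_\infty\}$, so $\Psi_\varepsilon(F)\setminus Q=\lambda(\Sigma_\varepsilon\setminus\Sigma)$. The smooth map $\lambda$ is Lipschitz on the compact convex set $K$, so (H1) and Lemma~\ref{lem:model}(e) give the claim.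
\end{proof}

For (B) we recall the mod $2$ intersection number. Let $W$ be a manifold and $H\subset W$ a smooth hypersurface without boundary that is a closed subset of $W$. A smooth loop transverse to $H$ meets it finitely many times, and two such loops that are homotopic in $W$ meet it the same number of times mod $2$.

\begin{lemma}\label{lem:essential}
The loop $\lambda(\gamma)$ is not null-homotopic in $M\setminus Q$.
\end{lemma}

\begin{proof}
Let $W=M\setminus Q$ and $H=\lambda(\delta)\cap W=\lambda(\delta\setminus\Sigma)$. By Lemma~\ref{lem:delta}, $H$ is closed in $W$ because $\lambda(\delta)$ is compact, it is a hypersurface without boundary, and $\lambda(\gamma)\subset W$ meets it once, transversally. A null-homotopic loop is homotopic to a constant loop at a point off $H$, which meets $H$ zero times.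
\end{proof}

\begin{proposition}\label{prop:obstruction}
If $P\subset M$ is compact, $Q\subset P$ and $\mathcal H^{n-1}(P\setminus Q)=0$, then $M\setminus P$ contains a loop that is not null-homotopic in $M\setminus P$. In particular, by \textup{(S2)}, $P$ is not a spine.
\end{proposition}

\begin{proof}
The set $P'=\lambda^{-1}(P\setminus Q)\subset\mathbb R^n$ is $\mathcal H^{n-1}$-null by (H1), since $\lambda(\mathbb R^n)$ is a countable union of sets on which $\lambda^{-1}$ is Lipschitz. The translate $\gamma+v$ meets $P'$ exactly when $v\in P'-\gamma=\{a-c:a\in P',\ c\in\gamma\}$. We show that this set has Lebesgue measure zero. Given $0<\eta<1$, cover $P'$ by sets $A_i$ of diameter at most $d_i$, with $d_i>0$ and $\sum_id_i^{\,n-1}<\eta$; then $d_i<1$. For each $i$ cut $\gamma$, of length $L$, into at most $L/d_i+1\le(L+1)/d_i$ arcs $J$ of length at most $d_i$. The sets $A_i-J$ cover $P'-\gamma$ and have diameter at most $2d_i$, hence Lebesgue measure at most $C(2d_i)^n$. Their total measure is at most $2^nC(L+1)\sum_id_i^{\,n-1}<2^nC(L+1)\,\eta$, and $\eta$ is arbitrary.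

Choose $v\notin P'-\gamma$ with $|v|$ smaller than the distance from $\gamma$ to $\mathbb R^n\setminus U_+$. The loops $\lambda(\gamma+sv)$, $0\le s\le1$, lie in $\lambda(U_+)\subset M\setminus Q$. So $\lambda(\gamma+v)$ misses $Q$, misses $P\setminus Q$ by the choice of $v$, and is homotopic to $\lambda(\gamma)$ in $M\setminus Q$. If it were null-homotopic in $M\setminus P\subset M\setminus Q$, then $\lambda(\gamma)$ would be null-homotopic in $M\setminus Q$, against Lemma~\ref{lem:essential}.
\end{proof}

The lower bound (A) uses two further properties of $Q$. A \emph{branch} of $\theta$ on an open set $W\subset M$ is a continuous function $W\to\mathbb R$ that reduces to $\theta$ mod $1$. The difference of two branches is continuous and integer valued, hence locally constant. Let $\theta_0$ be the branch with values in $(-\frac12,\frac12)$ on $\{\theta\ne\frac12\}$, an open set that contains $Q$.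

\begin{lemma}\label{lem:branch}
\begin{itemize}
\item[(a)] $M\setminus Q$ is connected.
\item[(b)] There is a branch $\theta_Q$ of $\theta$ on $M\setminus Q$ that jumps across $Q$: near every point of $Q$, it equals $\theta_0$ on the positive side and $\theta_0+1$ on the negative side.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sets $\lambda(U_\pm)$ are connected by Lemma~\ref{lem:model}(c), and they are joined the long way around the circle. As $t\to\pm\infty$ the points $\lambda(0,0,t)$ tend to $m=(\frac12,\iota(0))\notin Q$, and for large $|t|$ they lie in $\lambda(U_\pm)$ by Lemma~\ref{lem:model}(a). So $X=\lambda(U_+)\cup\lambda(U_-)\cup\{m\}$ is connected. It is dense in $M$, so $X\subset M\setminus Q\subset\overline X$, and a set between a connected set and its closure is connected.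

(b) On $M\setminus F$ there is the branch $\theta_1$ with values in $(0,1)$, which jumps across $F$; we move the jump from $F$ to $Q$ inside $\lambda(K)$. The open set $W_0=M\setminus(F\cup\lambda(K))$ is disjoint from $Q$. Together with $\lambda(U_+)$ and $\lambda(U_-)$ it covers $M\setminus Q$, because a point of $M\setminus Q$ outside $\lambda(\mathbb R^n)$ lies neither in $\lambda(K)$ nor in $F$. Define $\theta_Q=\theta_1$ on $W_0$, $\theta_Q=\theta_0$ on $\lambda(U_+)$, and $\theta_Q=\theta_0+1$ on $\lambda(U_-)$. By Lemma~\ref{lem:model}(a), $\theta_0\in(0,\frac12)$ on $W_0\cap\lambda(U_+)$, so $\theta_1=\theta_0$ there, and $\theta_0\in(-\frac12,0)$ on $W_0\cap\lambda(U_-)$, so $\theta_1=\theta_0+1$ there. As $\lambda(U_+)\cap\lambda(U_-)=\emptyset$, the function $\theta_Q$ is well defined and continuous. At points of $\lambda(\Sigma)$ the jump property is the definition. Near $q_\infty$ the complement of $Q$ lies in $W_0$, and $\theta_1$ equals $\theta_0$ where $\theta_0>0$ and $\theta_0+1$ where $\theta_0<0$.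
\end{proof}

\section{A lower bound for cuts}\label{sec:cuts}

The lower bound uses little about spines. Call a compact set $P\subset M$ a \emph{cut} if $\mathcal H^{n-1}(P)<\infty$ and $\theta$ has a branch on $M\setminus P$. Every spine is a cut: by (S2) the map $\theta|_{M\setminus P}$ lifts to the covering $\mathbb R\to S^1$. By Lemma~\ref{lem:branch}(b), $Q$ is a cut as well.

In Example~\ref{ex:product} a spine had to meet every fiber of a projection onto $F$. For $Q$ we only have the short fibers of a collar, and a cut may avoid them all, as $\{\frac12\}\times S^{n-1}$ avoids a thin collar. We shall prove that a cut that avoids many fibers has a proportional amount of area far from $Q$. The metric of Section~\ref{sec:metric} makes such area expensive.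

Since $Q$ is compact and two-sided, it has a collar $Q\times(-2,2)\subset M$ with $Q=Q\times\{0\}$; let $\tau$ be the second coordinate. Choose a metric $h$ on $Q$ and, by a partition of unity, a metric $g_0$ on $M$ with $g_0=h+d\tau^2$ on $Q\times[-1,1]$. Put
\[
R=M\setminus\big(Q\times(-\tfrac13,\tfrac13)\big),
\]
a compact manifold with smooth boundary. The map that fixes $R$ and sends $(q,\tau)$ to $(q,\pm\frac13)$ for $0<\pm\tau\le\frac13$ is a retraction $M\setminus Q\to R$, so $R$ is connected by Lemma~\ref{lem:branch}(a). Write $\mathcal H_0$ for $\mathcal H^{n-1}_{g_0}$ and $|\cdot|$ for the volume of $g_0$.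

To turn volume separated by $P$ into area of $P$ we need a relative isoperimetric inequality for sets bounded by an arbitrary compact set. We derive it from the Poincar\'e inequality: on a compact connected Riemannian manifold $R$ with smooth boundary there is a constant $C$ such that $\int_R|f-\bar f|\le C\int_R|\nabla f|$ for every Lipschitz function $f$, where $\bar f$ is the mean of $f$.

\begin{lemma}\label{lem:iso}
There is a constant $C_R$ with the following property. If $P\subset M$ is compact with $\mathcal H_0(P)<\infty$, and $E$ is open and closed in $R\setminus P$, then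
\[
\min\big(|E|,|R\setminus E|\big)\le C_R\,\mathcal H_0(P\cap R).
\]
\end{lemma}

\begin{proof}
The letter $C$ denotes constants that depend only on $(M,g_0,R)$. The indicator $\mathbf 1_E$ is locally constant on $R$ away from $S=P\cap R$, and we cut it off near $S$. Let $0<\varsigma<\frac12$. Cover $S$ by sets $A_i$ that meet $S$, with diameters $d_i<\varsigma$ and $c_{n-1}\sum d_i^{\,n-1}\le\mathcal H_0(S)+\varsigma$. Choose $x_i\in A_i$ and $d_i<r_i\le2\varsigma$ with $\sum r_i^{\,n-1}\le\sum d_i^{\,n-1}+\varsigma$. The open balls $B(x_i,r_i)$ cover the compact set $S$; keep finitely many that still do. Then $\sum r_i^{\,n-1}\le C(\mathcal H_0(S)+\varsigma)$.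

Let $f_i(x)=\min\big(1,\ r_i^{-1}(d(x,x_i)-r_i)^+\big)$ and $f=\prod_if_i$, with $f=1$ if $S$ is empty. Each $f_i$ takes values in $[0,1]$, is $r_i^{-1}$-Lipschitz, vanishes on $B(x_i,r_i)$, and equals $1$ off the closed ball $B_i$ with center $x_i$ and radius $2r_i$. The function $f\,\mathbf 1_E$ vanishes near $S$, and near each point of $R\setminus S$ it equals $f$ or $0$. So it is locally Lipschitz, hence Lipschitz, on the compact manifold $R$. With $|B_i|\le Cr_i^{\,n}$ we get
\[
\int_R|\nabla(f\,\mathbf 1_E)|\le\sum_i\int_M|\nabla f_i|\le\sum_ir_i^{-1}|B_i|\le C\sum_ir_i^{\,n-1}\le C\big(\mathcal H_0(S)+\varsigma\big).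
\]
Also $|\{f\ne1\}|\le C\sum r_i^{\,n}\le C\varsigma(\mathcal H_0(S)+\varsigma)$, so $f\,\mathbf 1_E\to\mathbf 1_E$ in $L^1(R)$ as $\varsigma\to0$. Apply the Poincar\'e inequality to $f\,\mathbf 1_E$ and let $\varsigma\to0$. The mean of $\mathbf 1_E$ is $|E|/|R|$, so
\[
|E|\,\frac{|R\setminus E|}{|R|}+|R\setminus E|\,\frac{|E|}{|R|}=\int_R\big|\mathbf 1_E-\overline{\mathbf 1_E}\big|\le C\,\mathcal H_0(S).
\]
The larger of $|E|$ and $|R\setminus E|$ is at least $|R|/2$, so the left side is at least the smaller one.
\end{proof}

\begin{lemma}\label{lem:fibers}
Let $C_1=1+12\,C_R$. Every cut $P$ satisfies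
\[
\mathcal H_0(Q)\le\mathcal H_0(P\setminus R)+C_1\,\mathcal H_0(P\cap R).
\]
\end{lemma}

\begin{proof}
\emph{Labels.} To compare the two cuts, subtract their branches. Let $\theta_P$ be a branch of $\theta$ on $M\setminus P$ and let $\sigma=\theta_P-\theta_Q$, a locally constant integer-valued function on $M\setminus(P\cup Q)$. Let $q\in Q\setminus P$. Near $q$ the function $\theta_P-\theta_0$ is a constant $j\in\mathbb Z$, so by Lemma~\ref{lem:branch}(b), $\sigma=j$ on the positive side and $\sigma=j-1$ on the negative side. Thus the label $\sigma$ changes across $Q$ wherever $P$ is absent.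

\emph{A dominant label.} Since $R\cap Q=\emptyset$ and $|P|=0$ by (H2), $\sigma$ is defined almost everywhere on $R$. The volume of $\{\sigma\le k\}\cap R$ tends to $0$ as $k\to-\infty$ and to $|R|$ as $k\to+\infty$. Let $k$ be the smallest integer for which it is at least $|R|/2$. Then $\{\sigma<k\}\cap R$ and $\{\sigma>k\}\cap R$ have volume at most $|R|/2$, and both are open and closed in $R\setminus P$. By Lemma~\ref{lem:iso} each has volume at most $C_R\mathcal H_0(P\cap R)$. So $E=\{\sigma=k\}\cap R$ satisfies
\begin{equation}\label{eq:dominant}
|R\setminus E|\le2\,C_R\,\mathcal H_0(P\cap R).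
\end{equation}

\emph{Fibers that meet $P$.} Let $G$ be the open set of all $q\in Q$ with $(\{q\}\times[-\frac12,\frac12])\cap P=\emptyset$. Then $Q\setminus G=\pi(P\cap(Q\times[-\frac12,\frac12]))$, where $\pi$ is the projection of the collar onto $Q$. If $a,a'\in Q\times[-\frac12,\frac12]$ are at distance less than $\frac12$, a curve of length less than $\frac12$ between them stays in $Q\times(-1,1)$, where $g_0=h+d\tau^2$ and $\pi$ does not increase length. So $d(\pi a,\pi a')\le d(a,a')$, and (H1) gives
\[
\mathcal H_0(Q\setminus G)\le\mathcal H_0(P)=\mathcal H_0(P\setminus R)+\mathcal H_0(P\cap R).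
\]

\emph{Fibers that miss $P$.} If $q\in G$, then $\sigma$ is constant on each of the segments $\{q\}\times(0,\frac12]$ and $\{q\}\times[-\frac12,0)$, and the two values differ. So one of them is not $k$, and one of the segments $\{q\}\times[\frac13,\frac12]$, $\{q\}\times[-\frac12,-\frac13]$, of length $\frac16$, lies in $R\setminus E$. Since $g_0$ is a product there, Fubini's theorem and (H2) give $|R\setminus E|\ge\frac16\mathcal H_0(G)$. With \eqref{eq:dominant} this yields $\mathcal H_0(G)\le12\,C_R\,\mathcal H_0(P\cap R)$. Add the estimates for $G$ and $Q\setminus G$.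
\end{proof}

\begin{remark}
The connectedness of $M\setminus Q$ enters through the Poincar\'e inequality, and it cannot be dropped. Let $Q'=F\cup(\{\frac12\}\times S^{n-1})$. The branch equal to $\theta_1$ on $(0,\frac12)\times S^{n-1}$ and to $\theta_1+1$ on $(\frac12,1)\times S^{n-1}$ has nonzero jumps across all of $Q'$, which is all that the labels require. Yet the cut $F$ lies in $Q'$ and has smaller area for every metric.
\end{remark}

\section{The metric, and the proof of Theorem~\ref{thm:main}}\label{sec:metric}

Lemma~\ref{lem:fibers} becomes a lower bound for area once area in $R$ is weighted by at least $C_1$. To control the case of equality we weight it by $1+C_1$, and we let the weight exceed $1$ everywhere off $Q$. Let $\psi\colon M\to[0,1]$ be smooth with $\psi^{-1}(0)=Q$ and $\psi=1$ on $R$; on the collar take a function of $\tau^2$ that vanishes only at $0$ and equals $1$ for $\tau^2\ge\frac19$. Put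
\[
w=1+C_1\psi,\qquad g=w^{2/(n-1)}g_0,\qquad A=\mathcal H^{n-1}_g(Q).
\]
By (H3), $A=\mathcal H_0(Q)$, because $w=1$ on $Q$.

\begin{proposition}\label{prop:lower}
Every cut $P$, and in particular every spine, satisfies $\mathcal H^{n-1}_g(P)\ge A$. If equality holds, then $Q\subset P$ and $\mathcal H^{n-1}(P\setminus Q)=0$.
\end{proposition}

\begin{proof}
Since $w\ge1$ on $M$ and $w=1+C_1$ on $R$, (H3) and Lemma~\ref{lem:fibers} give
\begin{align*}
\mathcal H^{n-1}_g(P)&=\int_{P\setminus R}(w-1)\,d\mathcal H_0+\mathcal H_0(P\cap R)+\Big(\mathcal H_0(P\setminus R)+C_1\mathcal H_0(P\cap R)\Big)\\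
&\ge\int_{P\setminus R}(w-1)\,d\mathcal H_0+\mathcal H_0(P\cap R)+A\ \ge\ A .
\end{align*}
Suppose that equality holds. Then $\mathcal H_0(P\cap R)=0$ and $\int_{P\setminus R}(w-1)\,d\mathcal H_0=0$. As $w>1$ off $Q$, the second equality gives $\mathcal H_0(P\setminus(R\cup Q))=0$, and therefore $\mathcal H_0(P\setminus Q)=0$. It follows that $\mathcal H_0(P\cap Q)=\int_Pw\,d\mathcal H_0=A=\mathcal H_0(Q)<\infty$. So $Q\setminus P$ is an open subset of $Q$ of measure zero, hence empty by (H2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the metric $g$ above. By Proposition~\ref{prop:lower} every spine has area at least $A$. The spines of Proposition~\ref{prop:approx} have area at most $A+\mathcal H^{n-1}_g(P_\varepsilon\setminus Q)\to A$, so the infimum is $A$. A spine of area $A$ would contain $Q$ and differ from it by an $\mathcal H^{n-1}$-null set, by Proposition~\ref{prop:lower}, and Proposition~\ref{prop:obstruction} excludes this.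
\end{proof}

\begin{thebibliography}{1}

\bibitem{MNPR}
Bruno Martelli, Matteo Novaga, Alessandra Pluda, Stefano Riolo, \emph{Spines of minimal length}, arXiv:1511.02367 (2015).

\end{thebibliography}
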